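# Two semigroup varieties with finitely many subvarieties whose join has an infinite ascending chain

## Words, identities, varieties and their lattices

**Words.** Fix a countably infinite alphabet $\mathcal A$. Its elements are called letters, $\mathcal A^+$ is the free semigroup of all nonempty words, and $1$ denotes the empty word. For a word $u$, let $c(u)$ be the set of letters of $u$ and $|u|$ its length. For example, $u=xyxx$ has $c(u)=\{x,y\}$ and $|u|=4$. A *factor* of $u$ is a word $f$ with $u=sft$, where $s,t\in\mathcal A^+\cup\{1\}$. An endomorphism $\varphi$ of $\mathcal A^+$ is a substitution: it replaces each letter by a nonempty word.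

**Identities and varieties.** A semigroup $S$ satisfies $u\approx v$, written $S\models u\approx v$, if $u$ and $v$ take the same value under every assignment of elements of $S$ to the letters. A *variety* is the class of all semigroups that satisfy a given set of identities, and $\operatorname{var}S$ is the smallest variety containing $S$; it is defined by all identities of $S$. Two examples will return.

* The variety $\mathcal{SL}$ of semilattices is defined by $xy\approx yx$, $x^2\approx x$. It satisfies $u\approx v$ if and only if $c(u)=c(v)$. Indeed, the two identities reduce $u$ to the product of the letters of $c(u)$ in a fixed order. Conversely, if $y\in c(u)\setminus c(v)$, then the assignment $y\mapsto0$, all other letters $\mapsto1$, in the semilattice $\{0,1\}$ under multiplication separates $u$ from $v$ (and symmetrically if $y\in c(v)\setminus c(u)$).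
* Let $C_n$ be the cyclic group of order $n$. Then $C_n\models u\approx v$ if and only if each letter occurs equally often in $u$ and $v$ modulo $n$.

**Fully invariant congruences.** A congruence on $\mathcal A^+$ is *fully invariant* if it is preserved by all endomorphisms. The relation $c(u)=c(v)$ is one. The relation $|u|=|v|$ is a congruence but is not fully invariant: it relates $x$ to $y$, and the substitution $x\mapsto x^2$, $y\mapsto y$ destroys this. For a variety $\mathcal W$ let $\operatorname{Eq}(\mathcal W)$ be the set of all pairs $(u,v)$ with $\mathcal W\models u\approx v$. By Birkhoff's theorem, $\mathcal W\mapsto\operatorname{Eq}(\mathcal W)$ is an inclusion-reversing bijection from semigroup varieties to fully invariant congruences on $\mathcal A^+$. If $\mathcal W$ is defined by a set $\Sigma$ of identities, then $\operatorname{Eq}(\mathcal W)$ is the fully invariant congruence generated by $\Sigma$. Concretely, $(u,v)\in\operatorname{Eq}(\mathcal W)$ if and only if $u$ can be turned into $v$ by finitely many *steps* $s\,\varphi(p)\,t\to s\,\varphi(p')\,t$, where $s,t$ are words (possibly empty), $\varphi$ is an endomorphism, and $p\approx p'$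 or $p'\approx p$ is in $\Sigma$. For instance, $xyx\to xxy\to xy$ is a derivation in $\mathcal{SL}$.

**Lattices of subvarieties, joins.** The subvarieties of $\mathcal W$ form a lattice $\mathfrak L(\mathcal W)$ under inclusion. The meet is the intersection. The join $\mathcal U\vee\mathcal V$ is the smallest semigroup variety containing both, and
$$\operatorname{Eq}(\mathcal U\vee\mathcal V)=\operatorname{Eq}(\mathcal U)\cap\operatorname{Eq}(\mathcal V).\tag{1}$$
For example, $u\approx v$ holds in $\operatorname{var}C_2\vee\mathcal{SL}$ if and only if $c(u)=c(v)$ and every letter has the same parity of occurrences in $u$ and in $v$. So $x^3\approx x$ holds there and $x^2\approx x$ does not.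

**Ascending chain condition.** A lattice satisfies the *ascending chain condition* (ACC) if it contains no infinite strictly ascending chain; DCC is the same for descending chains. A variety $\mathcal W$ *satisfies the ascending chain condition* if $\mathfrak L(\mathcal W)$ does. Every variety with finitely many subvarieties satisfies it. The variety of all commutative semigroups does not: $\operatorname{var}C_2\subsetneq\operatorname{var}C_4\subsetneq\operatorname{var}C_8\subsetneq\cdots$ is strictly ascending, because $x^{2^n}y\approx y$ holds in $C_{2^n}$ and fails in $C_{2^{n+1}}$.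

**Finiteness notions.** A variety is *finitely based* if finitely many identities define it, and *locally finite* if its finitely generated members are finite. The $n$-generated relatively free semigroup $F_n(\mathcal W)$ is the semigroup of words over $n$ letters modulo $\operatorname{Eq}(\mathcal W)$; an identity in at most $n$ letters holds in $\mathcal W$ if and only if it holds in $F_n(\mathcal W)$. A *Cross variety* is one that is finitely based, generated by a finite semigroup, and has finitely many subvarieties.

For example, $F_n(\mathcal{SL})$ has $2^n-1$ elements, one for each nonempty set of letters, and $\mathcal{SL}$ is a Cross variety. It has two defining identities, and $\{0,1\}$ generates it. Its only proper subvariety is the trivial one: a proper subvariety satisfies some $u\approx v$ with, say, $y\in c(u)\setminus c(v)$. Replace all letters other than $y$ by $x$ and multiply by $x$ to get $xy\approx x$ modulo $\mathcal{SL}$; interchanging letters gives $y\approx yx\approx xy\approx x$.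

**Modular lattices.** A lattice is *modular* if $a\le c$ implies $a\vee(b\wedge c)=(a\vee b)\wedge c$. In a modular lattice the intervals $[b,a\vee b]$ and $[a\wedge b,a]$ are isomorphic. The lattice of normal subgroups of a group is modular. The *pentagon* is not: it has elements $a<c$ and $b$ with $a\wedge b=c\wedge b$ and $a\vee b=c\vee b$, and then $a\vee(b\wedge c)=a$ while $(a\vee b)\wedge c=c$.

## Is the ascending chain condition inherited by joins?

The following question comes from Marcel Jackson and Edmond W. H. Lee, "Monoid varieties with extreme properties", arXiv:1511.08239 (2015). *Are there semigroup varieties $\mathcal U$ and $\mathcal V$ with the ascending chain condition such that the join $\mathcal U\vee\mathcal V$ does not satisfy the same condition?*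

The answer is yes, with both $\mathfrak L(\mathcal U)$ and $\mathfrak L(\mathcal V)$ finite. Throughout, $S_3$ and $A_3$ are the symmetric and alternating groups of degree 3, $\mathcal U=\operatorname{var}S_3$, and $\mathcal V$ is the variety defined by
$$xyt_1t_2\cdots t_7\approx xy^2t_1t_2\cdots t_7,\qquad xyzt_1t_2\cdots t_7\approx xzyt_1t_2\cdots t_7.\tag{2}$$

**Theorem 1.** $|\mathfrak L(\mathcal U)|=5$, $\mathfrak L(\mathcal V)$ is finite, and $\mathcal U\vee\mathcal V$ does not satisfy the ascending chain condition.

**Theorem 2.** $\mathcal U$ and $\mathcal V$ are Cross varieties. Their join is finitely based and generated by a finite semigroup, and the Boolean lattice of all subsets of $\mathbb N$ order-embeds in $\mathfrak L(\mathcal U\vee\mathcal V)$. Hence $\mathfrak L(\mathcal U\vee\mathcal V)$ violates both ACC and DCC, has exactly $2^{\aleph_0}$ elements, and contains a chain isomorphic to $(\mathbb R,\le)$.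

## Small joins, and the modular law as the obstacle

**A join computed by hand.** Take $\operatorname{var}C_2\vee\mathcal{SL}$. Modulo its identities $xy\approx yx$ and $x^3\approx x$, every word is a product of distinct letters with exponents $1$ or $2$. Suppose a subvariety satisfies an identity $u\approx v$ that fails in the join.

If $y\in c(u)\setminus c(v)$, replace all other letters by $x^2$ and multiply by $x^2$; this gives $x^2y^k\approx x^2$ with $k\in\{1,2\}$. Substituting $y^2$ for $y$ gives $x^2y^2\approx x^2$. By symmetry $x^2\approx x^2y^2\approx y^2$, so $x^2y\approx y^2y\approx y$. Thus the subvariety consists of groups of exponent dividing $2$ and lies in $\operatorname{var}C_2$.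

If $c(u)=c(v)$, some letter $y$ has different parities in $u$ and $v$. Replace every other letter by $y^2$; we obtain $y\approx y^2$, so the subvariety lies in $\mathcal{SL}$.

Both $\operatorname{var}C_2$ and $\mathcal{SL}$ have only the trivial proper subvariety. So $\mathfrak L(\operatorname{var}C_2\vee\mathcal{SL})$ has exactly four elements.

**The natural attempt to prove "no".** Suppose $\mathcal U,\mathcal V$ have ACC, and let $\mathcal W_1\subseteq\mathcal W_2\subseteq\cdots$ be an ascending chain in $\mathfrak L(\mathcal U\vee\mathcal V)$. A sensible plan is to watch the two shadows $\mathcal W_i\wedge\mathcal V$ and $\mathcal W_i\vee\mathcal V$. The first chain lies in $\mathfrak L(\mathcal V)$ and stabilizes. The second lies in the interval $[\mathcal V,\mathcal U\vee\mathcal V]$. If $\mathfrak L(\mathcal U\vee\mathcal V)$ is modular, this interval is isomorphic to $[\mathcal U\wedge\mathcal V,\mathcal U]$, so the second chain stabilizes too. Once both are stable,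
$$\mathcal W_{i+1}=\mathcal W_{i+1}\wedge(\mathcal W_i\vee\mathcal V)=\mathcal W_i\vee(\mathcal W_{i+1}\wedge\mathcal V)=\mathcal W_i\vee(\mathcal W_i\wedge\mathcal V)=\mathcal W_i .$$
The first equality holds because $\mathcal W_{i+1}\subseteq\mathcal W_{i+1}\vee\mathcal V=\mathcal W_i\vee\mathcal V$. The second is the modular law for $\mathcal W_i\subseteq\mathcal W_{i+1}$.

So if $\mathfrak L(\mathcal U\vee\mathcal V)$ is modular, ACC passes to the join. Modularity is used twice, for the interval isomorphism and for the second equality.

This excludes, for instance, two periodic group varieties. If they satisfy $x^ny\approx y\approx yx^n$ and $x^ky\approx y\approx yx^k$, their join satisfies $x^{nk}y\approx y\approx yx^{nk}$ and is again a group variety. Its lattice of subvarieties is dual to the lattice of fully invariant subgroups of a free group of the variety. That is a sublattice of the lattice of normal subgroups, hence modular.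

A counterexample therefore needs a non-modular join. We shall see that our chain makes the displayed computation fail exactly at the second equality.

## The five subvarieties of $\operatorname{var}S_3$

We use these facts about $S_3$. It has exponent $6$, so $S_3\models x^7\approx x$ and $x^5=x^{-1}$. Squares lie in $A_3$, so they commute. For $t\in A_3$ we have $x^{-1}tx=t$ if $x$ is even and $x^{-1}tx=t^{-1}$ if $x$ is odd. Finally, since $S_3$ is a group, $S_3\models pup'\approx pvp'$ implies $S_3\models u\approx v$; we call this *cancellation*. In particular
$$S_3\models x^6y\approx y\approx yx^6,\qquad S_3\models x^2y^2\approx y^2x^2.\tag{3}$$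

Any semigroup satisfying (3) is a group: every sixth power is an identity element, there is only one identity element, and $x^5$ is inverse to $x$. So $\mathcal U$ consists of groups of exponent dividing $6$ in which squares commute, and its subvarieties are varieties of groups.

**Lemma 1.** Let $H$ be a finitely generated group satisfying $x^6\approx1$ and $x^2y^2\approx y^2x^2$, and let $A$ be its subgroup generated by all squares. Then $H$ is finite, $A$ is a normal elementary abelian $3$-subgroup, and $H=A\rtimes Q$ with $Q$ an elementary abelian $2$-group.

*Proof.* The generators of $A$ commute, their cubes are $1$, and conjugates of squares are squares. So $A$ is a normal elementary abelian $3$-group. In $H/A$ all squares are trivial, so $H/A$ is an elementary abelian $2$-group, and it is finite because it is finitely generated. Thus $A$ has finite index in a finitely generated group and is finitely generated, hence finite. So $H$ is finite and $A$ is its normal Sylow $3$-subgroup. For a Sylow $2$-subgroup $Q$ we have $Q\cap A=1$ and $|Q||A|=|H|$, so $H=A\rtimes Q$ and $Q\cong H/A$. $\square$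

**Lemma 2.** The subvarieties of $\mathcal U$ are $\mathcal U$ and the varieties of abelian groups of exponent dividing $n$ for $n\in\{1,2,3,6\}$. So $|\mathfrak L(\mathcal U)|=5$.

*Proof.* **Step 1: a non-abelian subvariety is all of $\mathcal U$.** Let $\mathcal W\subseteq\mathcal U$ be non-abelian. It contains a non-abelian $2$-generated group $H=A\rtimes Q$ as in Lemma 1. Since $A$ and $Q$ are abelian and $H=AQ$ is not, there are $q\in Q$, $g\in A$ with $g^q=q^{-1}gq\ne g$. Put $g'=g^{-1}g^q\ne1$, an element of order $3$ in $A$. As $q^2=1$,
$$(g')^q=(g^q)^{-1}g=(g')^{-1}.$$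
So $\langle g',q\rangle$ is generated by an element of order $3$ and an involution inverting it, that is, $\langle g',q\rangle\cong S_3$. Hence $S_3\in\mathcal W$ and $\mathcal W=\mathcal U$.

**Step 2: we list the abelian ones.** A variety of abelian groups of exponent dividing $6$ contains its free group of rank one, say $C_n$ with $n\mid6$, and all its groups have exponent dividing $n$. Conversely, a finitely generated abelian group of exponent dividing $n$ is a direct sum of cyclic groups of orders dividing $n$, so it lies in $\operatorname{var}C_n$; since an identity involves finitely many letters, every abelian group of exponent dividing $n$ lies in $\operatorname{var}C_n$. All four values of $n$ occur in $\mathcal U$, because $C_2$ and $C_3$ are subgroups of $S_3$ and $C_6\cong C_2\times C_3$. $\square$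

## A variety with rigid ends: the identities of $\mathcal V$

The identities (2) let us permute and repeat letters in the middle of a word, but protect the first letter and the last seven. To say this exactly, note that a word of length at least $9$ factors uniquely as $xmq$ with $x\in\mathcal A$, $|q|=7$ and $m$ nonempty. Define a relation $\tau$ on $\mathcal A^+$: $u\,\tau\,v$ if $u=v$, or if $u=xmq$ and $v=xm'q$ with $x\in\mathcal A$, $|q|=7$, $m,m'$ nonempty and $c(m)=c(m')$.

For example, $xyzyt^7\ \tau\ xzyt^7$. On the other hand, $aya^7$ and $a^7ya$ are not related, since their last seven letters spell $a^7$ and $a^5ya$. A word of length at most $8$ is related only to itself.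

**Lemma 3.** $\operatorname{Eq}(\mathcal V)=\tau$.

*Proof.* **Step 1: we show that $\tau$ is a fully invariant congruence.** It is clearly an equivalence. Let $u=xmq\ \tau\ v=xm'q$, and let $y$ be a letter. Then $yu=y(xm)q\ \tau\ y(xm')q=yv$. Write $q=q_1q''$ with $q_1\in\mathcal A$. Then $uy=x(mq_1)(q''y)\ \tau\ x(m'q_1)(q''y)=vy$. For an endomorphism $\varphi$, write $\varphi(x)=\bar xp$ with $\bar x\in\mathcal A$, and $\varphi(q)=p'\bar q$ with $|\bar q|=7$; here $p,p'$ may be empty. Then
$$\varphi(u)=\bar x\,\bigl(p\,\varphi(m)\,p'\bigr)\,\bar q\ \ \tau\ \ \bar x\,\bigl(p\,\varphi(m')\,p'\bigr)\,\bar q=\varphi(v),$$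
because $c(m)=c(m')$ gives $c(\varphi(m))=c(\varphi(m'))$.

**Step 2: we show $\operatorname{Eq}(\mathcal V)\subseteq\tau$.** The pairs (2) lie in $\tau$: the middles are $y,\,y^2$ and $yz,\,zy$. Since $\tau$ is a fully invariant congruence, it contains the one that they generate.

**Step 3: we show $\tau\subseteq\operatorname{Eq}(\mathcal V)$.** Consider $xmq$ with $q=q_1\cdots q_7$, $q_i\in\mathcal A$. If $m=m_1yzm_2$ with letters $y,z$, substitute $xm_1$ for $x$, $m_2q_1$ for $t_1$ and $q_i$ for $t_i$ ($i\ge2$) in the second identity of (2); this transposes $y$ and $z$. In the same way the first identity replaces a letter $y$ of $m$ by $yy$, or $yy$ by $y$. So $m$ can be sorted and repetitions removed, and $xmq$ is brought to $x\,m_0\,q$, where $m_0$ is the product of the letters of $c(m)$ in a fixed order. Two $\tau$-related words of length at least $9$ lead to the same result. $\square$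

**Lemma 4.** $\mathcal V$ is locally finite and $\mathfrak L(\mathcal V)$ is finite.

*Proof.* **Step 1: local finiteness.** Over $n$ letters there are finitely many words of length at most $8$, and the longer words fall into at most $n\cdot n^7\cdot2^n$ classes of $\tau$, one for each possible choice of $x$, $q$ and $c(m)$. So $F_n(\mathcal V)$ is finite for all $n$.

**Step 2: we show that, within $\mathcal V$, every identity is equivalent to one in at most $19$ letters.** The letters at the protected places must stay, and letters that occur only in the middle can be glued together. Given $u\approx v$, let $e(u)=c(u)$ if $|u|\le8$, and $e(u)=c(xq)$ if $u=xmq$ as above. So $|e(u)|\le8$, and $X_0=e(u)\cup e(v)$ has at most $16$ letters. Let $i(u)=c(u)\setminus X_0$ and $i(v)=c(v)\setminus X_0$. If $i(u)\ne\varnothing$ then $|u|\ge9$ and the letters of $i(u)$ occur in $u$ only inside $m$; similarly for $v$. Put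
$$Y_1=i(u)\cap i(v),\qquad Y_2=i(u)\setminus i(v),\qquad Y_3=i(v)\setminus i(u),$$
and choose $y_k\in Y_k$ whenever $Y_k\ne\varnothing$. Let $\alpha$ send all letters of $Y_k$ to $y_k$, and let $\beta$ send $y_k$ to the product of all letters of $Y_k$ in some order; both fix all other letters.

For instance, if $u=xp_1p_2p_1q$ and $v=xp_2p_1p_3q$ with distinct letters $p_1,p_2,p_3\notin c(xq)$, then $Y_1=\{p_1,p_2\}$, $Y_2=\varnothing$, $Y_3=\{p_3\}$. With $y_1=p_1$, $y_3=p_3$ we get $\alpha(u)=xp_1^3q$, $\alpha(v)=xp_1^2p_3q$.

The identity $u\approx v$ implies $\alpha(u)\approx\alpha(v)$, which implies $\beta\alpha(u)\approx\beta\alpha(v)$. We claim $\beta\alpha(u)\ \tau\ u$. If $|u|\le8$, all letters of $u$ are in $X_0$ and are fixed, so $\beta\alpha(u)=u$. If $u=xmq$, then $x$ and $q$ are fixed and $\beta\alpha(u)=x\,\beta\alpha(m)\,q$. The letters of $m$ lie in $X_0\cup Y_1\cup Y_2$, and $Y_1\cup Y_2=i(u)\subseteq c(m)$. Each letter of $Y_k$ ($k=1,2$) is turned into the product of all letters of $Y_k$, all of which are already in $c(m)$. So $c(\beta\alpha(m))=c(m)$. Likewise $\beta\alpha(v)\ \tau\ v$. By Lemma 3, $u\approx v$ and $\alpha(u)\approx\alpha(v)$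 are equivalent within $\mathcal V$, and the latter has at most $16+3=19$ letters.

**Step 3: we count subvarieties.** After renaming letters, a subvariety of $\mathcal V$ is determined by the identities over a fixed set of $19$ letters that hold in it. This set of identities is a union of products of two $\tau$-classes, and by Step 1 there are finitely many $\tau$-classes over $19$ letters. So there are finitely many subvarieties. $\square$

## Identities that hold in $S_3$ and break the rigid ends

Put $\sigma=\operatorname{Eq}(\mathcal U\vee\mathcal V)$. By (1), Lemma 3 and cancellation in $S_3$,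
$$u\,\sigma\,v\iff u=v,\ \text{ or }\ u=xmq,\ v=xm'q,\ c(m)=c(m'),\ S_3\models m\approx m',\tag{4}$$
with $x\in\mathcal A$, $|q|=7$ and $m,m'$ nonempty. Thus in the join the ends are rigid, and the middle is a word in the sense of $S_3$ that also remembers its content.

Where can infinitely many subvarieties $\mathcal W$ of the join come from? The intersections $\mathcal W\wedge\mathcal U$ and $\mathcal W\wedge\mathcal V$ take finitely many values. Let us look for $\mathcal W\supseteq\mathcal U$. Then the defining identities hold in $S_3$ and, to have any effect, must fail in $\mathcal V$. A good shape is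
$$a\,w\,a^7\approx a^7w\,a\qquad(a\notin c(w)).$$
It holds in $S_3$, since $a^7=a$ there, and it disturbs the rigid ends. The word $w$ serves as a label. From one such identity we obtain others, with label $\varphi(w)$ by substitution and with labels equal to $w$ in $S_3$ by $\sigma$. The hope is that nothing else can be derived. This leads to the following notion.

**Closed sets.** A set $E\subseteq\mathcal A^+$ is *closed* if

1. $w\in E$ and $S_3\models w\approx w'$ imply $w'\in E$;
2. $w\in E$ implies $\varphi(w)\in E$ for each endomorphism $\varphi$ of $\mathcal A^+$.

The sets $\varnothing$ and $\mathcal A^+$ are closed. So is the set of words that always take the value $1$ in $S_3$, and it is contained in every nonempty closed set: substitute $y^6$ for all letters. The set of all words in which each letter occurs an even number of times is also closed, since these are exactly the words whose values in $S_3$ always lie in $A_3$: to see that an odd letter is impossible, assign a transposition to it and $1$ to the others.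

No condition asks that $ww'\in E$ for $w,w'\in E$. Subvarieties of a group variety correspond to fully invariant *subgroups* of a free group. Here only invariance under endomorphisms is required. This is why $\mathfrak L(\mathcal U)$ can be finite while there are infinitely many closed sets.

For a closed set $E$ let $\mathcal W_E$ be the subvariety of $\mathcal U\vee\mathcal V$ defined within $\mathcal U\vee\mathcal V$ by
$$\Sigma_E=\{\,b\,w\,b^7\approx b^7w\,b:\ w\in E,\ b\in\mathcal A\setminus c(w)\,\}.$$

**Lemma 5.** Let $E$ be closed, $w_0\in\mathcal A^+$ and $a\in\mathcal A\setminus c(w_0)$. Then $\mathcal W_E\models a\,w_0\,a^7\approx a^7w_0\,a$ if and only if $w_0\in E$.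

*Proof.* If $w_0\in E$, the identity belongs to $\Sigma_E$. Now let $w_0\notin E$.

**Step 1: we set up a trap.** To show that a word cannot be reached, we exhibit a set that no derivation step leaves. Let
$$D=\{\,a\,w\,a^7:\ w\in\mathcal A^+,\ a\notin c(w),\ S_3\models w\approx w_0\,\}.$$
Then $aw_0a^7\in D$, and $a^7w_0a\notin D$, since its second letter is $a$. The relation $\operatorname{Eq}(\mathcal W_E)$ is the fully invariant congruence generated by $\sigma\cup\Sigma_E$. So two words are related by it if and only if they are connected by finitely many steps, each of which is either a pair in $\sigma$ (already a fully invariant congruence) or a replacement $sft\to sf't$ with $s,t\in\mathcal A^+\cup\{1\}$ and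
$$\{f,f'\}=\{\beta\,\omega\,\beta^7,\ \beta^7\omega\,\beta\},\qquad\beta=\varphi(b),\quad\omega=\varphi(w'),\quad w'\in E,$$
for some endomorphism $\varphi$ and letter $b\notin c(w')$. It suffices to show that a step starting at $u=awa^7\in D$ ends in $D$.

**Step 2: $\sigma$-steps stay in $D$.** Let $u\,\sigma\,v$, $u\ne v$. In the factorization $xmq$ of $u$ we have $x=a$, $m=w$, $q=a^7$. By (4), $v=aw'a^7$ with $c(w')=c(w)\not\ni a$ and $S_3\models w'\approx w\approx w_0$. So $v\in D$.

**Step 3: $\Sigma_E$-steps with $a\notin c(\beta)$ stay in $D$.** Let $u=sft$. The word $f$ begins and ends with $\beta$, so its first and last letters differ from $a$. Hence this occurrence of $f$ begins and ends inside $w$: we have $w=s'ft'$ and $sf't=a\,s'f't'\,a^7$. Since $c(f')=c(f)$, the letter $a$ does not occur in $s'f't'$. Since $S_3\models x^7\approx x$, both $f$ and $f'$ equal $\beta\omega\beta$ in $S_3$, so $S_3\models s'f't'\approx w\approx w_0$. Hence $sf't\in D$.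

**Step 4: if $a\in c(\beta)$, then $\beta=a$.** Suppose first that $\beta$ also contains a letter different from $a$. The word $f$ contains eight pairwise disjoint occurrences of $\beta$. Each is a factor of $u=a\cdot w\cdot a^7$ that contains both the letter $a$ and a letter of $w$. So it contains the two adjacent positions on either side of the boundary $a\,|\,w$, or those on either side of the boundary $w\,|\,a^7$. Disjoint occurrences straddle different boundaries, so there are at most two of them, a contradiction. Hence $\beta=a^m$ with $m\ge1$, and $f$ contains the factor $\beta^7=a^{7m}$. The maximal blocks of $a$'s in $u$ are the first letter and the final $a^7$. So $m=1$, and the factor $\beta^7$ is the final block of $u$.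

**Step 5: the case $a\in c(\beta)$ cannot occur.** Here the hypothesis $w_0\notin E$ enters. If $f=a^7\omega a$, then its initial factor $a^7$ would be the final block of $u$, although $\omega a$ follows it; this is impossible. So $f=a\,\omega\,a^7$ with its final $a^7$ at the end of $u$. Thus $t$ is empty and $s\,a\,\omega=aw$. The letter $a$ occurs in $aw$ only as the first letter, so $s$ is empty and $\omega=w$. Therefore $w=\varphi(w')\in E$ by condition 2, and $S_3\models w\approx w_0$ gives $w_0\in E$ by condition 1, a contradiction. $\square$

The exponent $7$ plays three roles here: $x^7\approx x$ in $S_3$, the block $a^7$ fills exactly the rigid suffix of length $7$, and $\beta$ has more copies in $f$ than $u$ has boundaries.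

It remains to find an infinite strictly descending sequence of closed sets.

**What would happen with an abelian group.** Let us first try the cyclic group $C_6$ in place of $S_3$ in the definition of closed sets. Let $w$ have letters $x_1,\dots,x_k$ with multiplicities $n_1,\dots,n_k$, and let $d=\gcd(n_1,\dots,n_k,6)$. Then the least closed set containing $w$ consists of all words whose multiplicities are all divisible by $d$.

Indeed, the multiplicities of $\varphi(w)$ are integer combinations of the $n_i$, so they are divisible by $d$; and since $d\mid6$, this persists when they change modulo $6$. Conversely, let $v$ have multiplicities $dl_j$ and let $p$ be a word over $c(v)$ with multiplicities $l_j$. Choose integers $h_i\ge1$ with $\sum_ih_in_i\equiv d\pmod 6$. The substitution $x_i\mapsto p^{h_i}$ turns $w$ into a word with multiplicities $\sum_ih_in_il_j\equiv dl_j\pmod 6$, which equals $v$ in $C_6$.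

So there are four closed sets generated by one word, one for each $d\mid6$. Every closed set is a union of these, and there are only finitely many closed sets. The construction gives nothing infinite here. The non-commutativity of $S_3$ must be used.

## Words in $S_3$ that record a set of parity vectors

For $g\in S_3$ let $\varepsilon(g)\in\mathbb F_2$ be its parity. The group $S_3$ allows us to write a word whose value is $z^2$ when the parities of $x_1,\dots,x_r$ form a vector in a prescribed set $X$, and $1$ otherwise. A substitution acts on parity vectors by a linear map over $\mathbb F_2$. So comparing closed sets becomes a question of linear algebra.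

Let $\varnothing\ne X\subseteq\mathbb F_2^r\setminus\{0\}$ and let $c_X:\mathbb F_2^r\to\{0,1\}\subset\mathbb F_3$ be its indicator function. For $S\subseteq\{1,\dots,r\}$ put $S\cdot\varepsilon=\sum_{i\in S}\varepsilon_i$. Since $2$ is invertible in $\mathbb F_3$, we may define
$$k_S=2^{-r}\sum_{\delta\in X}(-1)^{S\cdot\delta}\in\mathbb F_3,\qquad\text{and then}\qquad c_X(\varepsilon)=\sum_Sk_S(-1)^{S\cdot\varepsilon}.\tag{5}$$
To check the second formula, note that the right side is $\sum_{\delta\in X}2^{-r}\sum_S(-1)^{S\cdot(\delta+\varepsilon)}$. The inner sum is $2^r$ if $\delta=\varepsilon$. Otherwise it is $0$: if $\delta_i\ne\varepsilon_i$, adding or removing $i$ pairs off the sets $S$ with opposite signs.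

Represent $k_S$ by an integer in $\{1,2,3\}$, let $x_S=\prod_{i\in S}x_i$ in increasing order of $i$, and define
$$w_X=\prod_S\bigl(x_S^5\,z^2\,x_S\bigr)^{k_S}$$
over the letters $x_1,\dots,x_r,z$, with the sets $S$ in a fixed order, where the factor for $S=\varnothing$ is $(z^2)^{k_\varnothing}$. In $S_3$ we have $x_S^5=x_S^{-1}$ and $z^2\in A_3$, and the parity of $x_S$ is $S\cdot\varepsilon$, where $\varepsilon=(\varepsilon(x_1),\dots,\varepsilon(x_r))$. So $x_S^5z^2x_S=(z^2)^{(-1)^{S\cdot\varepsilon}}$. All factors lie in the abelian group $A_3$ of order $3$, and (5) gives, on $S_3$,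
$$w_X(x_1,\dots,x_r,z)=(z^2)^{c_X(\varepsilon(x_1),\dots,\varepsilon(x_r))}\in A_3.\tag{6}$$

**Two examples.** For $r=1$ and $X=\{1\}$: $2^{-1}=2$ in $\mathbb F_3$, so $k_\varnothing=2$ and $k_{\{1\}}=-2=1$. Thus $w_X=z^4\,x_1^5z^2x_1$. If $x_1$ is even, the value is $z^4z^2=1$; if $x_1$ is odd, it is $z^4z^{-2}=z^2$. For $r=2$ and $X=\{e_1,e_2,e_1+e_2\}$: $2^{-2}=1$, $k_\varnothing=3$, and each of the other three $k_S$ is $-1=2$. So
$$w_X=(z^2)^3(x_1^5z^2x_1)^2(x_2^5z^2x_2)^2\bigl((x_1x_2)^5z^2x_1x_2\bigr)^2.$$
For $\varepsilon=0$ the exponent of $z^2$ is $3+2+2+2=9\equiv0$. For $\varepsilon=e_1$ it is $3-2+2-2=1$, for $\varepsilon=e_2$ it is $3+2-2-2=1$, and for $\varepsilon=e_1+e_2$ it is $3-2-2+2=1$.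

Let
$$E(X)=\{\,v\in\mathcal A^+:\ S_3\models v\approx\varphi(w_X)\text{ for some endomorphism }\varphi\,\}.$$
This set is closed: condition 1 is clear, and $S_3\models v\approx\varphi(w_X)$ implies $S_3\models\psi(v)\approx\psi\varphi(w_X)$. It is the least closed set containing $w_X$.

**Lemma 6.** Let $X\subseteq\mathbb F_2^r\setminus\{0\}$ and $Y\subseteq\mathbb F_2^s\setminus\{0\}$ be nonempty. Then $w_Y\in E(X)$ if and only if there is a linear map $L:\mathbb F_2^s\to\mathbb F_2^r$ with $L(Y)\subseteq X$.

*Proof.* **Step 1: from a linear map to a substitution.** Let $L(Y)\subseteq X$, and write $L$ as a matrix $(L_{ij})$. Put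
$$\varphi(x_i)=\prod_{j:\,L_{ij}=1}x_j\ \ (\text{or }x_1^2\text{ if the }i\text{-th row of }L\text{ is zero}),\qquad\varphi(z)=w_Y^2 .$$
Given an assignment in $S_3$, let $\varepsilon$ be the parity vector of $(x_1,\dots,x_s)$. The parities of the values of $\varphi(x_1),\dots,\varphi(x_r)$ form the vector $L\varepsilon$. The value of $\varphi(z)^2=w_Y^4$ equals that of $w_Y$, because $w_Y$ takes values in $A_3$. So by (6) for $X$ and then for $Y$, $\varphi(w_X)$ takes the value
$$(w_Y)^{c_X(L\varepsilon)}=(z^2)^{c_Y(\varepsilon)\,c_X(L\varepsilon)}=(z^2)^{c_Y(\varepsilon)},$$
where the last equality holds because $c_Y(\varepsilon)=1$ implies $c_X(L\varepsilon)=1$. Thus $S_3\models\varphi(w_X)\approx w_Y$, and $w_Y\in E(X)$.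

**Step 2: from a substitution to a linear map.** Let $S_3\models w_Y\approx\varphi(w_X)$. Let $L_{ij}\in\mathbb F_2$ be the parity of the number of occurrences of $x_j$ in $\varphi(x_i)$, for $1\le i\le r$, $1\le j\le s$. To show $L(Y)\subseteq X$, let $\varepsilon\in Y$. Assign to $x_j$ ($1\le j\le s$) the value $\theta^{\varepsilon_j}$ with $\theta$ a fixed transposition, to $z$ a $3$-cycle $g$, and to all other letters the value $1$. By (6), $w_Y$ takes the value $g^2\ne1$. Only $x_1,\dots,x_s$ can receive odd values, so the parity of the value of $\varphi(x_i)$ is $\sum_jL_{ij}\varepsilon_j$. By (6), the value of $\varphi(w_X)$ is a power of an element of $A_3$ with exponent $c_X(L\varepsilon)$. As this value is $g^2\neq1$, we have $c_X(L\varepsilon)\ne0$, that is, $L\varepsilon\in X$. $\square$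

For example, let $X=\{1\}\subseteq\mathbb F_2$ and $Y=\{e_1,e_2,e_1+e_2\}$. The map $1\mapsto e_1$ shows $w_X\in E(Y)$. But no linear functional equals $1$ on all of $Y$, since the three vectors sum to $0$. So $w_Y\notin E(X)$, and $E(X)\subsetneq E(Y)$.

## The infinite ascending chain

The parity count in the last example can be made into an infinite sequence. For even $r\ge2$ let
$$X_r=\{e_1,\dots,e_r,\ e_1+\dots+e_r\}\subseteq\mathbb F_2^r .$$

**Proof of Theorem 1.** **Step 1: there is a linear map sending $X_{r+2}$ into $X_r$.** Let $e_i\mapsto e_i$ for $i\le r$ and $e_{r+1},e_{r+2}\mapsto e_1$. Then $e_1+\dots+e_{r+2}\mapsto e_1+\dots+e_r+2e_1=e_1+\dots+e_r$.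

**Step 2: there is no linear map $L$ sending $X_r$ into $X_{r+2}$.** Suppose there is one. The $r+1$ elements of $X_r$ sum to $0$. So their images form a family of $r+1$ elements of $X_{r+2}$, possibly with repetitions, with sum $0$. Let $m_i$ be the multiplicity of $e_i$ ($1\le i\le r+2$) and $m_0$ that of $e_1+\dots+e_{r+2}$ in this family. The $i$-th coordinate of the sum gives $m_i\equiv m_0\pmod2$. Hence the size of the family satisfies
$$r+1=m_0+m_1+\dots+m_{r+2}\equiv(r+3)m_0\equiv m_0\pmod2,$$
as $r$ is even. Since $r+1$ is odd, $m_0$ is odd and so are all $m_i$. So each of the $r+3$ multiplicities is at least $1$, and $r+1\ge r+3$, a contradiction.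

**Step 3: we obtain a descending sequence of closed sets.** By Lemma 6, Step 1 gives $w_{X_{r+2}}\in E(X_r)$, hence $E(X_{r+2})\subseteq E(X_r)$, as $E(X_{r+2})$ is the least closed set containing $w_{X_{r+2}}$. Step 2 gives $w_{X_r}\notin E(X_{r+2})$. So
$$E(X_2)\supsetneq E(X_4)\supsetneq E(X_6)\supsetneq\cdots.$$

**Step 4: we pass to varieties.** Put $\mathcal W_r=\mathcal W_{E(X_r)}$. From $\Sigma_{E(X_{r+2})}\subseteq\Sigma_{E(X_r)}$ we get $\mathcal W_r\subseteq\mathcal W_{r+2}$. By Lemma 5, the identity $a\,w_{X_r}a^7\approx a^7w_{X_r}a$ with $a\notin c(w_{X_r})$ holds in $\mathcal W_r$ and fails in $\mathcal W_{r+2}$. Hence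
$$\mathcal W_2\subsetneq\mathcal W_4\subsetneq\mathcal W_6\subsetneq\cdots$$
is an infinite strictly ascending chain in $\mathfrak L(\mathcal U\vee\mathcal V)$. By Lemmas 2 and 4, $|\mathfrak L(\mathcal U)|=5$ and $\mathfrak L(\mathcal V)$ is finite. $\blacksquare$

So the answer to the question is yes: $\mathcal U$ and $\mathcal V$ satisfy the ascending chain condition and $\mathcal U\vee\mathcal V$ does not.

**Where the modular argument breaks on this chain.** Since $S_3$ satisfies all identities $bwb^7\approx b^7wb$, we have $\mathcal U\subseteq\mathcal W_r\subseteq\mathcal U\vee\mathcal V$, so $\mathcal W_r\vee\mathcal V=\mathcal U\vee\mathcal V$ for every $r$. Since $\mathfrak L(\mathcal V)$ is finite, $\mathcal W_r\wedge\mathcal V$ is the same for all large $r$. So both shadows of the chain are eventually constant while the chain itself grows forever: for large $r$, the elements $\mathcal W_r\subsetneq\mathcal W_{r+2}$ and $\mathcal V$ generate a pentagon.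

## A continuum of subvarieties of the join

To embed the power set of $\mathbb N$ we need an infinite family of sets with no linear map between any two of them. We take vectors of large Hamming weight $\mathrm{wt}$ in spaces whose dimensions grow quickly. Let $t_1=1$, $N_1=3$, and for $j\ge2$
$$t_j=N_{j-1},\qquad N_j=(N_{j-1}+2)\,t_j;\qquad Y_j=\{\,y\in\mathbb F_2^{N_j}:\ \mathrm{wt}(y)\ge N_j-t_j\,\}.$$
For example, $t_2=3$, $N_2=15$, and $Y_1\subseteq\mathbb F_2^3$ consists of the four vectors of weight at least $2$. The sequence $N_j$ is strictly increasing, $N_j>t_j$, and so $0\notin Y_j$. All $N_j$ are odd. For $i<j$ we have $t_j=N_{j-1}\ge N_i$ and $N_j=(N_{j-1}+2)t_j>(N_i+1)t_j$. Let $\mathbf 1$ be the all-ones vector.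

**Lemma 7.** For $i\ne j$, no linear map $\mathbb F_2^{N_i}\to\mathbb F_2^{N_j}$ sends $Y_i$ into $Y_j$. Hence $w_{Y_i}\in E(Y_j)$ if and only if $i=j$.

*Proof.* Let $i<j$.

**Step 1: we exclude maps from the large space to the small one, by finding an element of $Y_j$ in the kernel.** Let $L:\mathbb F_2^{N_j}\to\mathbb F_2^{N_i}$ be linear. Choose a basis of its image among the vectors $L(e_l)$. Then $L(\mathbf 1)=\sum_{l\in B}L(e_l)$ for a set $B$ with $|B|\le N_i\le t_j$. So $\mathbf 1+\sum_{l\in B}e_l$ lies in the kernel of $L$ and has weight $N_j-|B|\ge N_j-t_j$. It is an element of $Y_j$ mapped to $0\notin Y_i$.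

**Step 2: we exclude maps from the small space to the large one, by an odd number of vectors with sum zero.** Since $t_i\ge1$, all vectors $\mathbf 1+e_l$ with $1\le l\le N_i$ lie in $Y_i$. As $N_i$ is odd, these $N_i$ vectors sum to $N_i\mathbf 1+\mathbf 1=0$. If $L:\mathbb F_2^{N_i}\to\mathbb F_2^{N_j}$ is linear with $L(Y_i)\subseteq Y_j$, their images are vectors $\mathbf 1+d_l$ with $\mathrm{wt}(d_l)\le t_j$ and sum $0$. As $N_i$ is odd, this says $\sum_ld_l=\mathbf 1$. Comparing weights, $N_j\le N_it_j<(N_i+1)t_j<N_j$, a contradiction.

The last statement follows from Lemma 6, with the identity map for $i=j$. $\square$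

**The embedding (Theorem 2, first part).** *We turn subsets of $\mathbb N$ into closed sets.* For $J\subseteq\mathbb N$ let $E_J=\bigcup_{j\in J}E(Y_j)$. A union of closed sets is closed, and $w_{Y_i}\in E_J$ if and only if $i\in J$, by Lemma 7.

If $J\subseteq J'$, then $\Sigma_{E_J}\subseteq\Sigma_{E_{J'}}$ and $\mathcal W_{E_{J'}}\subseteq\mathcal W_{E_J}$. If $J\not\subseteq J'$, take $i\in J\setminus J'$. By Lemma 5, $aw_{Y_i}a^7\approx a^7w_{Y_i}a$ with $a\notin c(w_{Y_i})$ holds in $\mathcal W_{E_J}$ and fails in $\mathcal W_{E_{J'}}$, so $\mathcal W_{E_{J'}}\not\subseteq\mathcal W_{E_J}$. Therefore $J\mapsto\mathcal W_{E_{\mathbb N\setminus J}}$ is an order embedding of the power set of $\mathbb N$ into $\mathfrak L(\mathcal U\vee\mathcal V)$.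

The power set of $\mathbb N$ violates ACC and DCC, has $2^{\aleph_0}$ elements, and contains a chain isomorphic to $(\mathbb R,\le)$: identify $\mathbb N$ with $\mathbb Q$ and send a real $\rho$ to $\{q\in\mathbb Q:q<\rho\}$. An order embedding carries all this into $\mathfrak L(\mathcal U\vee\mathcal V)$. A semigroup variety is determined by a subset of the countable set $\mathcal A^+\times\mathcal A^+$, so there are at most $2^{\aleph_0}$ of them, and $|\mathfrak L(\mathcal U\vee\mathcal V)|=2^{\aleph_0}$.

## Finite generators for $\mathcal V$ and for the join

*We show here that $\mathcal V$ and $\mathcal U\vee\mathcal V$ are each generated by a finite semigroup (Theorem 2, second part).* Since $F_n(\mathcal V)$ embeds in $F_{n+1}(\mathcal V)$, the varieties $\operatorname{var}F_n(\mathcal V)$ form an ascending chain in $\mathfrak L(\mathcal V)$. This lattice is finite by Lemma 4, so there is $n$ with $\operatorname{var}F_k(\mathcal V)=\operatorname{var}F_n(\mathcal V)$ for all $k\ge n$. Let an identity in $k$ letters hold in $F_n(\mathcal V)$; we may take $k\ge n$. Then it holds in $F_k(\mathcal V)$, hence in $\mathcal V$. So $\mathcal V=\operatorname{var}F_n(\mathcal V)$,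 and $F_n(\mathcal V)$ is finite by Lemma 4.

The semigroup $S_3\times F_n(\mathcal V)$ lies in $\mathcal U\vee\mathcal V$ and has both factors as homomorphic images. So $\mathcal U\vee\mathcal V=\operatorname{var}(S_3\times F_n(\mathcal V))$ is generated by a finite semigroup.

## Finite bases for $\mathcal U$ and for the join

By (4), the middle of a long word in the join is governed by the identities of $\mathcal U\vee\mathcal{SL}$. So we first find a finite basis for that variety.

**Lemma 8.** (a) Every group satisfying $x^6\approx1$ and $x^2y^2\approx y^2x^2$ belongs to $\operatorname{var}S_3$. (b) $\mathcal U\vee\mathcal{SL}$ is defined by $x^7\approx x$, $x^2y^2\approx y^2x^2$.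

*Proof of (a).* **Step 1: we reduce to finite groups.** An identity involves finitely many letters, so it is enough to treat a finitely generated group $H$. By Lemma 1, $H=A\rtimes Q$ is finite, with $A$ and $Q$ elementary abelian $3$- and $2$-groups.

**Step 2: we embed $H$ in a product of copies of $S_3$, $C_3$ and $C_2$.** If $A=1$, then $H=Q$ is a direct power of $C_2$ (or trivial) and $C_2\le S_3$. Let $A\ne1$. The elements of $Q$ act on the $\mathbb F_3$-vector space $A$ as commuting linear maps with square $1$. Since $2$ is invertible in $\mathbb F_3$, they are simultaneously diagonalizable with eigenvalues $\pm1$. So $A$ is a direct sum of lines $L_i$ on which $Q$ acts by characters $\chi_i:Q\to\{\pm1\}$. The map $(l,q)\mapsto((l_i,q))_i$, where $l_i$ is the component of $l\in A$ in $L_i$, embeds $H$ in the product of the groups $L_i\rtimes Q$. The map $(l_i,q)\mapsto\bigl((l_i,\,q\ker\chi_i),\,q\bigr)$ embeds $L_i\rtimes Q$ in $\bigl(L_i\rtimes(Q/\ker\chi_i)\bigr)\times Q$. The first factor is $S_3$ if $\chi_i$ is nontrivial and $C_3$ if it is trivial. All these groups lie in $\operatorname{var}S_3$, hence so does $H$.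

*Proof of (b).* Both identities hold in $S_3$ and in all semilattices. Let $C$ be any semigroup satisfying them. By (1), we must show that $C\models u\approx v$ whenever $c(u)=c(v)$ and $S_3\models u\approx v$.

**Step 1: the idempotents of $C$ are central.** For every $x\in C$, the element $x^6$ is idempotent and $x\,x^6=x^6x=x$, because $x^7=x$. Idempotents commute with each other: $ef=e^2f^2=f^2e^2=fe$. Let $e$ be idempotent and $x\in C$. Put $f=(ex)^6$. Then $ex=exf$, and $fe=ef=f$ since $f$ begins with the factor $e$. So $ex=exf=exfe=exe$. Similarly put $g=(xe)^6$. Then $xe=gxe$, and $eg=ge=g$ since $g$ ends with the factor $e$. So $xe=gxe=egxe=exe$. Hence $ex=xe$.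

**Step 2: we move an assignment into a group.** Let $c(u)=c(v)=\{x_1,\dots,x_n\}$, and assign $a_i\in C$ to $x_i$. Put $e=a_1^6\cdots a_n^6$, a central idempotent. As $a_i=a_ia_i^6$ and the $a_i^6$ are central idempotents, $u(a_1,\dots,a_n)=u(a_1,\dots,a_n)\,e=u(a_1e,\dots,a_ne)$, and the same holds for $v$. The last equality uses that $e$ is central and idempotent. Moreover $(a_ie)^6=a_i^6e=e$. So each $a_ie$ is invertible in the monoid $eC$, whose identity element is $e$.

**Step 3: we apply (a).** Let $G$ be the group of invertible elements of $eC$. From $x^7=x$ we get $x^6=e$ for $x\in G$, and squares commute in $G$. By (a), $G\in\operatorname{var}S_3$, so $G\models u\approx v$ and $u(a_1e,\dots,a_ne)=v(a_1e,\dots,a_ne)$. Hence $u(a_1,\dots,a_n)=v(a_1,\dots,a_n)$. $\square$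

**The bases (end of the proof of Theorem 2).** **Step 1: $\mathcal U$ and $\mathcal V$ are Cross varieties.** A semigroup satisfying (3) is a group with $x^6\approx1$ and commuting squares, so it lies in $\mathcal U$ by Lemma 8(a). Hence (3) is a finite basis of $\mathcal U$. Moreover, $\mathcal U$ is generated by $S_3$ and has five subvarieties. The variety $\mathcal V$ is finitely based by definition, is generated by a finite semigroup, and has finitely many subvarieties by Lemma 4. So both are Cross varieties.

**Step 2: we give a finite basis of $\mathcal U\vee\mathcal V$.** We claim that it is defined by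
$$xy^7t_1\cdots t_7\approx xyt_1\cdots t_7,\qquad xy^2z^2t_1\cdots t_7\approx xz^2y^2t_1\cdots t_7.\tag{7}$$
Both identities belong to $\sigma$ by (4): the middles $y^7,y$ and $y^2z^2,z^2y^2$ have equal contents and are equal in $S_3$. Conversely, let $u\,\sigma\,v$ with $u\ne v$. By (4), $u=xmq$ and $v=xm'q$ with $x\in\mathcal A$, $|q|=7$ and $\mathcal U\vee\mathcal{SL}\models m\approx m'$. By Lemma 8(b), $m$ can be turned into $m'$ by steps $s\,\varphi(p)\,t\to s\,\varphi(p')\,t$, where $p\approx p'$, read in either direction, is $y^7\approx y$ or $y^2z^2\approx z^2y^2$. Write $q=q_1\cdots q_7$ with letters $q_i$. Each step gives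
$$xs\,\varphi(p)\,tq\ \to\ xs\,\varphi(p')\,tq .$$
This is an instance of $x\,p\,t_1\cdots t_7\approx x\,p'\,t_1\cdots t_7$: substitute $xs$ for $x$, $\varphi(y),\varphi(z)$ for $y,z$, $tq_1$ for $t_1$, and $q_i$ for $t_i$ with $i\ge2$. These are the identities (7). So (7) implies every identity of $\mathcal U\vee\mathcal V$, and the join is finitely based. $\blacksquare$
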